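\title{How many augmenting nulls maximize the power of BONuS?\\
The normal means problem with a point mass prior}

\begin{abstract}
In the multivariate normal means problem with $m$ hypotheses, dimension proportional to $m$ and a point mass prior, the BONuS procedure learns a test statistic from the data pooled with $k$ synthetic null draws, and it uses the same draws to estimate the false discovery proportion. A proxy computation suggests that the power is maximized at $k$ of order $\sqrt m$, and this has been conjectured. We show that the conjecture is false for the exact power: when the signal is weak, or the target level is small, the optimal $k$ stays bounded as $m\to\infty$. We then classify the two behaviors, up to tie cases, in terms of a limit power $P(k)$ that has an expansion $P(k)=P(\infty)+\kappa/k+o(1/k)$ with an explicit constant $\kappa$. If $P(k)>P(\infty)$ for some $k$, the optimal $k$ is bounded. If $P(k)<P(\infty)$ for all $k$ and $\kappa<0$, the optimal $k$ divided by $\sqrt m$ converges to an explicit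 constant; this case occurs for strong signals and for target levels close to~$1$.
\end{abstract}

\section{The problem}\label{sec:problem}

\subsection{Model and procedure}

Fix constants $\gamma\in(0,1)$, $c>0$, $h>0$ and $q\in(0,1)$, and a sequence of dimensions $d=d(m)$ with $c_m:=d/m\to c$. For each $m$ fix a vector $\theta^*=\theta^*_m\in\mathbb R^d$ with $\|\theta^*\|=h$. Draw $\theta_1,\dots,\theta_m$ independently, with $\theta_i=0$ with probability $1-\gamma$ and $\theta_i=\theta^*$ with probability $\gamma$. Given the $\theta_i$, we observe independent vectors $X_i\sim N(\theta_i,I_d)$ and test the hypotheses $H_{0i}:\theta_i=0$, $i=1,\dots,m$. The number $q$ is the target for the false discovery rate, that is, for the expected proportion of true nulls among the rejected hypotheses.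

If $\theta^*$ were known, one would rank the hypotheses by $\langle\theta^*,X_i\rangle$, which is a monotone function of the likelihood ratio. The direction of $\theta^*$ is unknown and has to be learned from the same $X_i$ that are being tested, and then the null distribution of the learned statistic is no longer given in advance. BONuS (null augmentation) deals with this by adding $k\in\{1,2,\dots\}$ synthetic nulls, as follows.
\begin{enumerate}
\item Draw $\widetilde X_1,\dots,\widetilde X_k$ independently from $N(0,I_d)$, independently of the data.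
\item Pool the two samples and set $\hat\theta=\frac1{m+k}\big(\sum_{i=1}^mX_i+\sum_{j=1}^k\widetilde X_j\big)$.
\item Use the statistic $T(x)=\langle\hat\theta,x\rangle/\|\hat\theta\|$; large values are evidence against the null.
\item For each $t$ let $R(t)=\#\{i\le m:T(X_i)\ge t\}$ and
\[
\widehat V(t)=\frac{m}{1+k}\Big(1+\sum_{j=1}^k\mathbf 1\big(T(\widetilde X_j)\ge t\big)\Big).
\]
\item Let $\hat t=\min\{t\in\{T(X_1),\dots,T(X_m)\}:\widehat V(t)/\max\{1,R(t)\}\le q\}$ and reject every $H_{0i}$ with $T(X_i)\ge\hat t$. If the set is empty, reject nothing.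
\end{enumerate}
Since $\hat\theta$ does not use which points are original and which are synthetic, the true nulls and the augmenting nulls remain exchangeable. Thus $\widehat V(t)/m$ estimates the probability that a null statistic exceeds $t$, and $\widehat V/R$ estimates the false discovery proportion. The power of the procedure is
\[
\mathrm{TPR}_m(k)=\mathbb E\Big[\frac{\#\{i:\theta_i\ne0,\ H_{0i}\text{ rejected}\}}{\max\{1,\#\{i:\theta_i\ne0\}\}}\Big].
\]
The procedure is rotation-equivariant, so the power depends on $\theta^*$ only through $h$. The user has to choose $k$. Which $k$ maximizes $\mathrm{TPR}_m(k)$?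

Throughout, $\Phi$ is the standard normal distribution function, $\varphi=\Phi'$, $\bar\Phi=1-\Phi$, and $n=m+k$. We take $m$ so large that $d\ge2$. Ties among the statistics and the event $\hat\theta=0$ have probability $0$ and are ignored.

\subsection{Two costs, and the conjecture}

Few augmenting nulls give a coarse estimate: $\widehat V$ moves in steps of $m/(1+k)$ and is never below $m/(1+k)$, so that nothing at all is rejected when $q(k+1)<1$. Many augmenting nulls dilute the signal. Indeed, $\hat\theta$ is approximately $(\gamma m/n)\theta^*$ plus a noise vector that is nearly orthogonal to $\theta^*$ and has squared norm about $d/n$. So a non-null statistic is shifted by $\langle\hat\theta,\theta^*\rangle/\|\hat\theta\|$, which for $k/m\approx x$ is close to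
\begin{equation}\label{eq:mux}
\mu_x=\nu\big(c(1+x)\big),\qquad\text{where}\quad\nu(v)=\frac{h^2\gamma}{\sqrt{h^2\gamma^2+v}}\quad(v>0).
\end{equation}
We put $\mu_\infty=0$.

The problem is posed in \cite{CLK}, and two known results lead to it. First, if $m,k\to\infty$ with $k/m\to x\in[0,\infty)$, then the limiting mean shift on the non-nulls is $\mu_x$ and the limiting power decreases in $x$. This points to $k=o(m)$. Second, to choose among such $k$ one can replace $\widehat V$ and $R$ by their means for null statistics $N(0,1)$ and non-null statistics $N(\mu_{k/m},1)$. This gives the proxy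
\[
\widetilde{\mathrm{FDP}}(t;k)=\frac{\frac1{1+k}+\frac k{1+k}\bar\Phi(t)}{(1-\gamma)\bar\Phi(t)+\gamma\bar\Phi(t-\mu_{k/m})},\qquad\widetilde{\mathrm{TPR}}(k)=\bar\Phi\big(t_*(k)-\mu_{k/m}\big),
\]
where $t_*(k)=\inf\{t\le C:\widetilde{\mathrm{FDP}}(t;k)\le q\}$ for an arbitrary large constant $C>0$. Let
\[
t_0=\inf\Big\{t:\frac{\bar\Phi(t)}{(1-\gamma)\bar\Phi(t)+\gamma\bar\Phi(t-\mu_0)}\le q\Big\},\qquad\mathrm{TPR}_{\text{in-samp}}=\bar\Phi(t_0-\mu_0).
\]
Then, as $k\to\infty$ and $k/m\to0$,
\begin{equation}\label{eq:proxy}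
\widetilde{\mathrm{TPR}}(k)=\mathrm{TPR}_{\text{in-samp}}-\frac{\eta_1}k-\eta_2\frac km+o\Big(\frac1k+\frac km\Big)
\end{equation}
with constants $\eta_1,\eta_2>0$ that depend on $(\gamma,c,h,q)$. The loss $\eta_1/k+\eta_2k/m$ is smallest at $k=\sqrt{\eta_1m/\eta_2}$, which suggests the following statement about the exact power.

\begin{quote}
\textbf{Conjecture} (\cite{CLK}). The power-maximizing number of augmenting nulls is $\Theta(\sqrt m)$. Precisely: there are constants $0<a\le b<\infty$ and $m_0$, depending only on $(\gamma,c,h,q)$ and the sequence $d(m)$, such that for all $m\ge m_0$ every maximizer $k_{\rm opt}\in\{1,2,\dots\}$ of $k\mapsto\mathrm{TPR}_m(k)$ satisfies $a\sqrt m\le k_{\rm opt}\le b\sqrt m$.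
\end{quote}

As a statement about all $(\gamma,c,h,q)$, the conjecture is false; a concrete counterexample is $q=\gamma=\frac12$, $c=1$, $h=0.3$. The reason is that $\widehat V$ is built from only $k$ points. The threshold therefore fluctuates, and since the power is a nonlinear function of the threshold, the fluctuation changes the expected power. The change can be a gain, and the gain is invisible to a computation that replaces $\widehat V$ by its mean. The proofs below do not use the two known results.

\section{The power curve, the limit procedure and the results}\label{sec:results}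

\subsection{The power curve}

We measure thresholds on the scale of $p$-values, $u=\bar\Phi(t)$. For $\mu\in\mathbb R$, $u\in(0,1)$ and $z=\bar\Phi^{-1}(u)$ put
\[
G_\mu(u)=\bar\Phi(z-\mu),\qquad H_\mu(u)=(1-\gamma)u+\gamma G_\mu(u),\qquad r_\mu(u)=\frac u{H_\mu(u)},
\]
and let all three functions be $0$ at $u=0$ and $1$ at $u=1$. If null statistics are $N(0,1)$ and non-null statistics are $N(\mu,1)$, the threshold $u$ rejects a fraction $G_\mu(u)$ of the non-nulls and a fraction $H_\mu(u)$ of all hypotheses, and $r_\mu(u)$ is the value of $\widehat V/R$ when both counts are replaced by their limits as $m,k\to\infty$. We call $r_\mu(u)$ the \emph{level} of the threshold $u$. Let also $A(\ell)=1+\frac{1-\ell}{\gamma\ell}$ for $\ell\in(0,1]$; this function decreases strictly from $\infty$ to $1$.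

\begin{lemma}\label{lem:curve}
Let $\mu>0$.
\begin{enumerate}
\item[(i)] $G_\mu'(u)=\varphi(z-\mu)/\varphi(z)=e^{\mu z-\mu^2/2}$ and $G_\mu''=-\mu G_\mu'/\varphi(z)$. The functions $G_\mu,H_\mu$ are continuous, strictly increasing and strictly concave on $[0,1]$, $G_\mu'(0+)=\infty$ and $G_\mu'(1-)=0$. On $(0,1)$ we have $u<H_\mu(u)<G_\mu(u)$ and $G_\mu-uG_\mu'>0$, and $G_\mu(u)/u$ is strictly decreasing.
\item[(ii)] $r_\mu$ is a continuous, strictly increasing bijection of $[0,1]$, and $r_\mu'=\gamma(G_\mu-uG_\mu')/H_\mu^2>0$ on $(0,1)$. The map $(\mu,\ell)\mapsto r_\mu^{-1}(\ell)$ is $C^\infty$ on $(0,\infty)\times(0,1)$.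
\item[(iii)] $G_\mu(u)=A(r_\mu(u))\,u$ for $u\in(0,1]$.
\item[(iv)] $|G_{\mu'}(u)-G_{\mu''}(u)|\le|\mu'-\mu''|/\sqrt{2\pi}$ for all real $\mu',\mu''$ and all $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $dz/du=-1/\varphi(z)$, the chain rule gives both formulas. As $u$ runs from $0$ to $1$, $z$ decreases from $\infty$ to $-\infty$, so $G_\mu'$ decreases strictly from $\infty$ to $0$. A strictly concave function $g$ on $[0,1]$ with $g(0)=0$ and $g(1)=1$ satisfies $g(u)>ug'(u)$ and $g(u)>u$ on $(0,1)$, and $g(u)/u$ is strictly decreasing. (ii) We have $r_\mu'=(H_\mu-uH_\mu')/H_\mu^2$ and $H_\mu-uH_\mu'=\gamma(G_\mu-uG_\mu')$. Also $r_\mu(0+)=0$ because $H_\mu'(0+)=\infty$. Smoothness of the inverse is the implicit function theorem. (iii) Solve $1/r_\mu=1-\gamma+\gamma G_\mu/u$ for $G_\mu/u$. (iv) $\partial_\mu G_\mu(u)=\varphi(z-\mu)\in(0,1/\sqrt{2\pi}]$.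
\end{proof}

For $\mu>0$ the \emph{power curve} is $\Lambda_\mu=G_\mu\circ r_\mu^{-1}:[0,1]\to[0,1]$. It gives the power of the deterministic threshold of level $\ell$. It is continuous and strictly increasing, jointly smooth in $(\mu,\ell)\in(0,\infty)\times(0,1)$, and $\Lambda_\mu'=G_\mu'/r_\mu'>0$, the right side being evaluated at $r_\mu^{-1}(\ell)$. At the target level we write
\[
u_*(\mu)=r_\mu^{-1}(q),\qquad\Pi(\mu)=\Lambda_\mu(q)=G_\mu(u_*(\mu)),\qquad\psi_\mu(u)=u-qH_\mu(u),
\]
and we put $u_*(0)=0$, $\Pi(0)=0$ and $\psi_0(u)=(1-q)u$, in agreement with $H_\mu(u)=u$ for $\mu=0$.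

\begin{lemma}\label{lem:target}
\begin{enumerate}
\item[(i)] For $\mu>0$ we have $0<qH_\mu'(u_*(\mu))<1$.
\item[(ii)] For $\mu\ge0$ the function $\psi_\mu$ is convex, vanishes at $0$ and at $u_*(\mu)$, and is positive and increasing on $(u_*(\mu),1]$.
\item[(iii)] $\Pi$ is strictly increasing on $[0,\infty)$, smooth with $\Pi'>0$ on $(0,\infty)$, and $\Pi(\mu)\le\dfrac{\mu}{\sqrt{2\pi}\,(1-q)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $u_*=u_*(\mu)$ and let $\mu>0$. (i) From $u_*=qH_\mu(u_*)$ we get $qH_\mu'(u_*)=u_*H_\mu'(u_*)/H_\mu(u_*)$, which is less than $1$ by strict concavity. (ii) $\psi_\mu$ is convex and $\psi_\mu'(u_*)>0$ by (i); the case $\mu=0$ is explicit. (iii) Differentiating $u_*=qH_\mu(u_*)$ in $\mu$ gives $u_*'(\mu)=q\gamma\,\partial_\mu G_\mu(u_*)/(1-qH_\mu'(u_*))>0$, and $\Pi=A(q)u_*$ by Lemma~\ref{lem:curve}(iii). Since $G_0(u)=u$, Lemma~\ref{lem:curve}(iv) gives $(A(q)-1)u_*=G_\mu(u_*)-u_*\le\mu/\sqrt{2\pi}$. Hence $\Pi(\mu)\le\frac{A(q)}{A(q)-1}\frac\mu{\sqrt{2\pi}}$, and $\frac{A(q)}{A(q)-1}=\frac{1-q+q\gamma}{1-q}\le\frac1{1-q}$.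
\end{proof}

Except in Sections~\ref{sec:expansion} and~\ref{sec:overshoot}, the letters $G,H,r,\Lambda$ without subscript refer to the undiluted shift $\mu_0=\nu(c)$. Put
\[
u_0=u_*(\mu_0),\qquad P(\infty)=\Pi(\mu_0)=\Lambda(q)=G(u_0).
\]
Since $r(u)\le q$ exactly when $u\le u_0$, we have $\bar\Phi(t_0)=u_0$ and $P(\infty)=\mathrm{TPR}_{\text{in-samp}}$.

\subsection{The limit procedure with $k$ augmenting nulls}

If $k$ is fixed and $m\to\infty$, the data average out, but the $k$ augmenting nulls do not. The following quantity turns out to be the limit of the power. Let $U_{(1)}<\dots<U_{(k)}$ be the order statistics of $k$ independent uniform variables on $(0,1)$, let $U_{(0)}=0$, $U_{(k+1)}=1$, and put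
\begin{equation}\label{eq:Pk}
I^\circ=\max\{1\le i\le k:\ i\le q(k+1)H(U_{(i)})\}\quad(0\text{ if none}),\qquad P(k)=\mathbb E\,G(U_{(I^\circ)}).
\end{equation}

\begin{example}[one augmenting null]\label{ex:one}
Let $q>\frac12$ and $k=1$, and write $U=U_{(1)}$. Then $I^\circ=1$ exactly when $U\ge w:=H^{-1}(1/(2q))$. Since $G(u)\ge H(u)\ge u$, we have $w\le1/(2q)$ and
\[
P(1)=\int_w^1G(u)\,du\ \ge\ \int_{1/(2q)}^1u\,du=\frac12\Big(1-\frac1{4q^2}\Big),
\]
however weak the signal is. On the other hand $P(\infty)\le\mu_0/(\sqrt{2\pi}(1-q))$ by Lemma~\ref{lem:target}(iii), and this tends to $0$ as $h\to0$. For $q=\frac34$ the two bounds are $\frac5{18}$ and $4\mu_0/\sqrt{2\pi}$, so $P(1)>P(\infty)$ as soon as $\mu_0\le0.17$.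

The mechanism is a gamble. When $\mu_0$ is small, $r(u)\ge u/(u+\mu_0/\sqrt{2\pi})$ is close to $1$ except near $u=0$, so the deterministic threshold of level $q$ is tiny. The procedure with one augmenting null rejects nothing with probability $w$, and otherwise it uses the threshold $U$, whose level may be far above $q$. On average the level is still below $q$: for $u\ge w$ we have $r(u)\le2qu$, so
\[
\mathbb E\,r(U_{(I^\circ)})=\int_w^1r(u)\,du\le\int_w^12qu\,du<q .
\]
\end{example}

The last inequality holds for every $k$. With $R_k=r(U_{(I^\circ)})$ we have $P(k)=\mathbb E\,\Lambda(R_k)$ by the definition of $\Lambda$, and $\mathbb E R_k<q$ by Corollary~\ref{cor:level} below, while $P(\infty)=\Lambda(q)$. So a finite $k$ replaces the level $q$ by a random level of smaller mean. If the graph of $\Lambda$ lies below its tangent at $q$, this can only lose power. If $\Lambda$ is strongly convex around $q$, it can gain power. The theorems make this dichotomy precise and transfer it to $\mathrm{TPR}_m$.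

\subsection{Main results}

Let $\rho=qH'(u_0)\in(0,1)$, and let $s_0$ be the positive root of $\rho s=1-e^{-s}$. It exists and is unique because $1-e^{-s}-\rho s$ is strictly concave, vanishes at $0$ with slope $1-\rho>0$, and tends to $-\infty$. Define
\begin{equation}\label{eq:constants}
\begin{gathered}
\bar D=\frac1{2(1-\rho)}-\frac1{s_0},\qquad\kappa=\frac q{u_0}\Big[-\bar D\,\Lambda'(q)+\tfrac12q(1-u_0)\Lambda''(q)\Big],\\
\eta_2=-\frac d{dx}\Pi(\mu_x)\Big|_{x=0}.
\end{gathered}
\end{equation}
The constant $\bar D$ is the limiting mean overshoot of a random walk and is positive (Lemma~\ref{lem:walk}). The constant $\eta_2$ is the cost of dilution. It is positive because $\Pi'>0$ and $\frac d{dx}\mu_x<0$, which is where $c>0$ is needed, and it coincides with the constant $\eta_2$ in \eqref{eq:proxy} (Remark~\ref{rem:proxy}).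

\begin{theorem}[bounded optimum]\label{thm:bounded}
For each fixed $k$, $\mathrm{TPR}_m(k)\to P(k)$ as $m\to\infty$. If $\sup_kP(k)>P(\infty)$, then for all large $m$ maximizers of $k\mapsto\mathrm{TPR}_m(k)$ exist and all lie in the finite set of maximizers of $k\mapsto P(k)$, so the conjecture fails. The inequality $\sup_kP(k)>P(\infty)$ holds
\begin{enumerate}
\item[(A1)] whenever $h^2\gamma/\sqrt c<\sqrt{2\pi}\,(1-q)\,2^{-\lceil2/q\rceil}$;
\item[(A2)] for every $(\gamma,c,h)$, for all $q<q_-$, for some $q_-=q_-(\gamma,c,h)>0$.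
\end{enumerate}
\end{theorem}

Condition (A1) holds, for given $(\gamma,c,q)$, for all small $h$. For $q=\gamma=\frac12$, $c=1$, $h=0.3$ it reads $0.045<\sqrt{2\pi}/32$, and $\sqrt{2\pi}/32>0.078$.

\begin{theorem}[classification up to ties]\label{thm:class}
As $k\to\infty$, $P(k)=P(\infty)+\kappa/k+o(1/k)$. Hence $\kappa>0$ implies $\sup_kP(k)>P(\infty)$, and the conjecture fails. If $P(k)<P(\infty)$ for all $k$ and $\kappa<0$, the conclusion of the conjecture holds: for all large $m$ maximizers exist, and
\[
k_{\rm opt}/\sqrt m\ \to\ \sqrt{|\kappa|/\eta_2}\qquad\text{for every choice of maximizers.}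
\]
\end{theorem}

\begin{theorem}[tangent condition]\label{thm:tangent}
Suppose that
\begin{equation}\label{eq:TC}
\Lambda(\ell)\le\Lambda(q)+\Lambda'(q)(\ell-q)\qquad\text{for all }\ell\in[0,1].
\end{equation}
Then $P(k)<P(\infty)$ for all $k$ and $\kappa<0$, so Theorem~\ref{thm:class} gives the conclusion of the conjecture with the sharp constant. Condition \eqref{eq:TC} holds
\begin{enumerate}
\item[(C1)] for every $(\gamma,c,h)$, for all $q$ close enough to $1$;
\item[(C2)] for every $(\gamma,c,q)$, for all $h$ large enough.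
\end{enumerate}
\end{theorem}

Since $P(k)\to P(\infty)$, we always have $\sup_kP(k)\ge P(\infty)$. The cases that Theorems~\ref{thm:bounded} and~\ref{thm:class} do not decide are therefore the ties: $\sup_kP(k)=P(\infty)$ and either $P(k)=P(\infty)$ for some $k$ or $\kappa=0$.

The disproof of the conjecture needs only Section~\ref{sec:reduction}, which reduces BONuS exactly to a one-dimensional step-up rule, and Section~\ref{sec:first}, which contains first-order limits. Sections~\ref{sec:expansion} and~\ref{sec:overshoot} expand the exact power to the order that matters at $k$ of order $\sqrt m$, and Sections~\ref{sec:class} and~\ref{sec:tangent} prove Theorems~\ref{thm:class} and~\ref{thm:tangent}.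

\section{Exact reduction to a step-up rule}\label{sec:reduction}

The statistics of the $n$ pooled points are dependent, because each point enters $\hat\theta$. In the Gaussian model the dependence can be removed exactly: it consists of one random shift of the non-nulls and one shift that is common to all points. Let $b_i=\mathbf 1(\theta_i\ne0)$, $M=\sum_{i\le m}b_i$ and $\hat\mu=\langle\hat\theta,\theta^*\rangle/\|\hat\theta\|$.

\begin{lemma}\label{lem:reduction}
There are independent $N(0,1)$ variables $Z_1,\dots,Z_n$, independent of $(b,\hat\mu)$, such that BONuS makes the same rejections when $T(X_i)$ and $T(\widetilde X_j)$ are replaced by $b_i\hat\mu+Z_i$ and $Z_{m+j}$. Moreover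
\[
\hat\mu=\frac{hY}{\sqrt{Y^2+W}},\qquad Y=\frac{hM}n+\xi,
\]
where $\xi\sim N(0,1/n)$, $nW\sim\chi^2_{d-1}$, and $M,\xi,W$ are independent. In particular $|\hat\mu|\le h$.
\end{lemma}

\begin{proof}
Write the pooled points as $b_i\theta^*+e_i$, $i\le n$, with $b_i=0$ for $i>m$ and $e_i$ independent $N(0,I_d)$ vectors, independent of $b$. Let $\bar e=n^{-1}\sum_ie_i$. Then $\hat\theta=(M/n)\theta^*+\bar e$, so $\hat u=\hat\theta/\|\hat\theta\|$ and $\hat\mu$ are functions of $(b,\bar e)$. The residuals $e_i-\bar e$ are jointly Gaussian with $\bar e$ and uncorrelated with it, hence independent of $(b,\bar e)$, and $\mathrm{Cov}(e_i-\bar e,e_j-\bar e)=(\delta_{ij}-1/n)I_d$. So, given $(b,\bar e)$, the vector $(\langle\hat u,e_i-\bar e\rangle)_{i\le n}$ is centered Gaussian with covariance $\delta_{ij}-1/n$. Take $g\sim N(0,1)$ independent of everything and put $Z_i=\langle\hat u,e_i-\bar e\rangle+g/\sqrt n$. Given $(b,\bar e)$ the $Z_i$ have covariance $\delta_{ij}$, so they are independent $N(0,1)$ variables, independent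 of $(b,\bar e)$. The statistic of point $i$ equals $b_i\hat\mu+Z_i+\big(\langle\hat u,\bar e\rangle-g/\sqrt n\big)$. The last term does not depend on $i$, and the rejections depend only on the relative order of the $n$ statistics. The formula for $\hat\mu$ follows on splitting $\bar e\sim N(0,I_d/n)$ into its component $\xi$ along $\theta^*/h$ and the orthogonal part, whose squared norm is $W$.
\end{proof}

Pass to $p$-values: $V_i=\bar\Phi(b_i\hat\mu+Z_i)$ for $i\le m$ and $U_j=\bar\Phi(Z_{m+j})$ for $j\le k$. We call $(b,\hat\mu,V_1,\dots,V_m)$ the \emph{data}. The $U_j$ are independent uniform variables, independent of the data. Given $(b,\hat\mu)$, the $V_i$ are independent, uniform if $b_i=0$ and with distribution function $G_{\hat\mu}$ if $b_i=1$. Put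
\[
\hat H(u)=\frac{\#\{i:V_i\le u\}}m,\qquad\hat G(u)=\frac{\#\{i:b_i=1,\,V_i\le u\}}{\max(M,1)},\qquad N(u)=\#\{j:U_j\le u\}.
\]
BONuS searches for its threshold among the $m$ data values. The next lemma moves the search to the $k$ augmenting values. In that form the data enter only through $\hat H$ and $\hat G$, and \eqref{eq:Pk} is obtained by deleting the hats.

\begin{lemma}\label{lem:stepup}
Let $I=\max\{1\le i\le k:\ i\le q(k+1)\hat H(U_{(i)})\}$, with $I=0$ if there is no such $i$, and let $\hat U=U_{(I)}$. Almost surely BONuS rejects exactly $\{i:V_i\le\hat U\}$. Hence $\mathrm{TPR}_m(k)=\mathbb E\,\hat G(\hat U)$.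
\end{lemma}

\begin{proof}
Call a data value $v\in\{V_1,\dots,V_m\}$ admissible if $1+N(v)\le q(k+1)\hat H(v)$. This is the condition $\widehat V/R\le q$, so BONuS rejects all $V_i\le\hat v$, where $\hat v$ is the largest admissible value, and nothing if there is none. Let $v$ be admissible and $j=N(v)$. Then $v<U_{(j+1)}$ and $j+1\le q(k+1)\hat H(v)\le q(k+1)\hat H(U_{(j+1)})$. As $q<1$, this forces $j+1\le k$, so $j+1\le I$ and $v<U_{(I)}$. In particular no value is admissible if $I=0$. Conversely, let $I\ge1$. Then $\hat H(U_{(I)})>0$, so there is a largest data value $v\le U_{(I)}$. Almost surely $v<U_{(I)}$, so $N(v)\le I-1$; also $\hat H(v)=\hat H(U_{(I)})$. Hence $1+N(v)\le I\le q(k+1)\hat H(v)$ and $v$ is admissible. Every admissible value is a data value below $U_{(I)}$, hence at most $v$, so $\hat v=v$.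
\end{proof}

It is convenient to record the slack in the inequality that defines $I$. Let
\[
x_i=q(k+1)\hat H(U_{(i)})-i,\qquad1\le i\le k+1 .
\]
Then $x_{k+1}=-(1-q)(k+1)<0$, and $x_i\le x_{i+1}+1$ because $\hat H$ is nondecreasing. Read downward from $i=k+1$, the sequence $x_i$ starts below $0$, rises by at most $1$ per step, and $I$ is the first index at which it is nonnegative. Let $D=x_I$ if $I\ge1$ and $D=0$ if $I=0$. Since $x_{I+1}<0$ when $I\ge1$,
\begin{equation}\label{eq:D}
D\in[0,1),\qquad\text{and}\qquad q(k+1)\hat H(\hat U)=I+D\quad\text{if }I\ge1 .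
\end{equation}
In the downward direction $I$ is a stopping time, and there is a martingale to stop. Let $\mathcal F_{k+1}$ be the $\sigma$-field generated by the data and let $\mathcal F_i$ be generated by the data and $U_{(i)},\dots,U_{(k)}$, so that $\mathcal F_{k+1}\subset\mathcal F_k\subset\dots\subset\mathcal F_1$. Given $\mathcal F_{i}$, the points $U_{(1)},\dots,U_{(i-1)}$ are the order statistics of $i-1$ independent uniform variables on $(0,U_{(i)})$.

\begin{lemma}\label{lem:martingale}
$\mathbb E\big[U_{(I\vee1)}/(I\vee1)\big]=1/(k+1)$, and the same holds with $I^\circ$ in place of $I$.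
\end{lemma}

\begin{proof}
The maximum of $i$ independent uniform variables on $(0,a)$ has mean $ai/(i+1)$, so $\mathbb E[U_{(i)}/i\mid\mathcal F_{i+1}]=U_{(i+1)}/(i+1)$. Thus $U_{(i)}/i$, with $i$ running from $k+1$ down to $1$, is a martingale with initial value $1/(k+1)$. For $i\ge2$ the event $\{I\vee1=i\}=\{x_i\ge0,\ x_j<0\text{ for }j>i\}$ lies in $\mathcal F_i$, so $I\vee1$ is a bounded stopping time, and optional stopping applies. The proof for $I^\circ$ is the same with $H$ in place of $\hat H$.
\end{proof}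

\begin{corollary}\label{cor:level}
For every $k\ge1$, the level $R_k=r(U_{(I^\circ)})$ satisfies $\mathbb ER_k<q$.
\end{corollary}

\begin{proof}
On $\{I^\circ=0\}$ we have $R_k=0$. On $\{I^\circ\ge1\}$ we have $q(k+1)H(U_{(I^\circ)})\ge I^\circ$, and almost surely the inequality is strict, because $H$ is strictly increasing and each $U_{(i)}$ has a density. Hence $R_k<q(k+1)U_{(I^\circ)}/I^\circ$ almost surely on this event, and $\mathbb E[U_{(I^\circ)}/I^\circ;I^\circ\ge1]\le1/(k+1)$ by Lemma~\ref{lem:martingale}. This gives $\mathbb ER_k<q$ if $\mathbb P(I^\circ\ge1)>0$, and otherwise $\mathbb ER_k=0$.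
\end{proof}

\section{First-order limits and the bounded optimum}\label{sec:first}

\subsection{Limits of the power}

We use the Dvoretzky--Kiefer--Wolfowitz (DKW) inequality: if $\hat F$ is the empirical distribution function of $j$ independent observations with distribution function $F$, then $\mathbb P(\|\hat F-F\|_\infty>t)\le C_0e^{-2jt^2}$ with an absolute constant $C_0$. Integrating the tail gives $\mathbb E\|\hat F-F\|_\infty^p\le C_pj^{-p/2}$.

Let $\hat F_0,\hat F_1$ be the empirical distribution functions of the null and of the non-null $V_i$, so that $\hat H=\frac{m-M}m\hat F_0+\frac Mm\hat F_1$, and $\hat G=\hat F_1$ if $M\ge1$. For every real $\mu$,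
\begin{equation}\label{eq:decomp}
\begin{split}
\hat H(u)-H_\mu(u)={}&\tfrac{m-M}m\big(\hat F_0(u)-u\big)+\tfrac Mm\big(\hat F_1-G_{\hat\mu}\big)(u)\\
&+\tfrac Mm\big(G_{\hat\mu}-G_\mu\big)(u)+\big(\tfrac Mm-\gamma\big)\big(G_\mu(u)-u\big),
\end{split}
\end{equation}
where a term with a vanishing prefactor is $0$. By DKW applied given $(b,\hat\mu)$, the supremum norms of the first two terms have $p$-th moments at most $C_pm^{-p/2}$.

Let $k=k_m$ with $k/m\to x\in[0,\infty]$. We claim that $\hat\mu\to\mu_x$ in probability. Note that $M/m\to\gamma$, $\xi\to0$ and $nW/m\to c$ in probability. If $x<\infty$, then $Y\to h\gamma/(1+x)$ and $W\to c/(1+x)$, and substituting these values in Lemma~\ref{lem:reduction} gives \eqref{eq:mux}. If $x=\infty$, then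
\[
\frac{\hat\mu^2}{h^2}\le\frac{Y^2}W\le\frac{2h^2m^2/n+2n\xi^2}{nW}\to0,
\]
because $m^2/n=o(m)$, $n\xi^2\sim\chi^2_1$ and $nW/m\to c>0$. With \eqref{eq:decomp} and Lemma~\ref{lem:curve}(iv) we obtain
\begin{equation}\label{eq:unif}
\|\hat H-H_{\mu_x}\|_\infty\to0,\qquad\|\hat G-G_{\mu_x}\|_\infty\to0\qquad\text{in probability.}
\end{equation}
All of this, and every limit statement below about a sequence $k_m$, holds equally when $m$ runs through a subsequence.

\begin{lemma}\label{lem:first}
\begin{enumerate}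
\item[(i)] For fixed $k$, $\mathrm{TPR}_m(k)\to P(k)$.
\item[(ii)] If $k_m\to\infty$ and $k_m/m\to x\in[0,\infty]$, then $\limsup\mathrm{TPR}_m(k_m)\le\Pi(\mu_x)$.
\item[(iii)] $\limsup_{k\to\infty}P(k)\le P(\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The law of $(U_1,\dots,U_k)$ does not depend on $m$, so we may use the same variables for all $m$. Almost surely $\Delta:=\min_{i\le k}|q(k+1)H(U_{(i)})-i|>0$, and $I=I^\circ$ as soon as $q(k+1)\|\hat H-H\|_\infty<\Delta$. By \eqref{eq:unif} with $x=0$ this has probability tending to $1$, and $\hat G(\hat U)\to G(U_{(I^\circ)})$ in probability. Bounded convergence gives the claim.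

(ii) We have $N(\hat U)=I\le q(k+1)\hat H(\hat U)$, also when $I=0$. Dividing by $k$,
\[
\psi_{\mu_x}(\hat U)\le\sup_u|N(u)/k-u|+\|\hat H-H_{\mu_x}\|_\infty+1/k\to0\quad\text{in probability.}
\]
Let $0<\varepsilon<1-u_*(\mu_x)$. By Lemma~\ref{lem:target}(ii), $\psi_{\mu_x}$ is bounded below by a positive constant on $[u_*(\mu_x)+\varepsilon,1]$, so $\hat U\le u_*(\mu_x)+\varepsilon$ with probability tending to $1$. By \eqref{eq:unif}, $\limsup\mathrm{TPR}_m(k_m)\le G_{\mu_x}(u_*(\mu_x)+\varepsilon)$. Let $\varepsilon\downarrow0$.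

(iii) By (i) there are strictly increasing integers $m(k)\ge k^2$ with $|\mathrm{TPR}_{m(k)}(k)-P(k)|\le1/k$. Apply (ii) with $x=0$ along this sequence.
\end{proof}

\subsection{The criterion}

The first claim of Theorem~\ref{thm:bounded} is Lemma~\ref{lem:first}(i). Suppose $p:=\sup_kP(k)>P(\infty)$. By Lemma~\ref{lem:first}(iii) the set $\mathcal K=\{k:P(k)=p\}$ is finite and nonempty. The point to be proved is that large $k$ are excluded uniformly, at whatever rate they grow with $m$.

Fix $\varepsilon>0$ with $P(\infty)+\varepsilon<p$. We claim that there is $K$ with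
\[
\limsup_{m\to\infty}\ \sup_{k\ge K}\mathrm{TPR}_m(k)\le P(\infty)+\varepsilon .
\]
Otherwise there are $m_1<m_2<\cdots$ and $k_j\ge j$ with $\mathrm{TPR}_{m_j}(k_j)>P(\infty)+\varepsilon$. Along a subsequence $k_j/m_j\to x\in[0,\infty]$, and Lemma~\ref{lem:first}(ii) gives $P(\infty)+\varepsilon\le\Pi(\mu_x)$. This contradicts $\Pi(\mu_x)\le\Pi(\mu_0)=P(\infty)$, which holds by Lemma~\ref{lem:target}(iii). Increasing $K$, we may assume $K>\max\mathcal K$. For each of the finitely many $k<K$ we have $\mathrm{TPR}_m(k)\to P(k)$, and the limit is $p$ for $k\in\mathcal K$ and smaller than $p$ otherwise. So for all large $m$ the value of $\mathrm{TPR}_m$ at any point of $\mathcal K$ exceeds its supremum outside $\mathcal K$. The maximum is attained, every maximizer lies in $\mathcal K$, and $a\sqrt m\le k_{\rm opt}$ fails for every $a>0$ and all large $m$.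

\subsection{Weak signals: condition (A1)}

We repeat the gamble of Example~\ref{ex:one} with enough nulls to make a rejection likely at level $q$. Let $k+1=\lceil2/q\rceil\ge3$. With probability $2^{-k}$ all $U_j$ are at least $\frac12$. On this event $q(k+1)H(U_{(1)})\ge2\cdot\frac12=1$, so $I^\circ\ge1$ and $G(U_{(I^\circ)})\ge U_{(I^\circ)}\ge\frac12$. Hence $P(k)\ge2^{-k-1}=2^{-\lceil2/q\rceil}$. By Lemma~\ref{lem:target}(iii), the bound $\mu_0\le h^2\gamma/\sqrt c$ and (A1),
\[
P(\infty)\le\frac{h^2\gamma/\sqrt c}{\sqrt{2\pi}\,(1-q)}<2^{-\lceil2/q\rceil}\le P(k).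
\]

\subsection{Small levels: condition (A2)}

Now $\mu_0$ is fixed and $q\to0$. The probability $2^{-k}$ would be too small, so we aim at the modest level $3q$, which is reached with probability bounded below, and show that $\Lambda(3q)$ is much larger than $\Lambda(q)$. We need standard bounds on the normal hazard rate $\lambda=\varphi/\bar\Phi$.

\begin{lemma}\label{lem:hazard}
For all real $t$, $\lambda(t)>t$ and $\lambda'(t)<1$. For $t>0$, $\frac t{1+t^2}\varphi(t)\le\bar\Phi(t)\le\frac1t\varphi(t)$.
\end{lemma}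

\begin{proof}
Let $Z\sim N(0,1)$. Then $\lambda(t)=\mathbb E[Z\mid Z>t]>t$. Differentiation gives $\lambda'=\lambda(\lambda-t)$, and integration by parts gives $\mathbb E[Z^2\mid Z>t]=1+t\lambda$. So $0<\mathrm{Var}(Z\mid Z>t)=1+t\lambda-\lambda^2=1-\lambda'$. For $t>0$ we get $\lambda-t<1/\lambda<1/t$, that is, $t<\lambda<(1+t^2)/t$.
\end{proof}

Neither $\mu_0$ nor $r,\Lambda$ depend on $q$. Let $q<\frac13$ and $w=r^{-1}(3q)$, so that $qH(w)=w/3$ and $w\to0$ as $q\to0$. Let $k+1=\lceil3/w\rceil$. Then $q(k+1)H(w)\ge1$ and $kw<3$. On $\{U_{(1)}\ge w\}$ we have $I^\circ\ge1$ and $U_{(I^\circ)}\ge w$. Using $1-w\ge e^{-w/(1-w)}$, we obtain for $w\le\frac12$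
\[
P(k)\ge(1-w)^kG(w)\ge e^{-kw/(1-w)}\Lambda(3q)\ge e^{-6}\Lambda(3q).
\]
It remains to show that $\Lambda(3q)/\Lambda(q)\to\infty$ as $q\to0$. Let $z_1=\bar\Phi^{-1}(r^{-1}(q))$ and $z_3=\bar\Phi^{-1}(r^{-1}(3q))$; then $z_1>z_3\to\infty$. First, the gap $z_1-z_3$ is bounded below. The function $g(z)=\log\big(\bar\Phi(z-\mu_0)/\bar\Phi(z)\big)$ has derivative $\lambda(z)-\lambda(z-\mu_0)\le\mu_0$, and Lemma~\ref{lem:curve}(iii) gives $g(z_1)-g(z_3)=\log\big(A(q)/A(3q)\big)\to\log3$. So $z_1-z_3\ge(\log2)/\mu_0$ for small $q$. Second, far in the tail a bounded gap changes $\bar\Phi$ by an unbounded factor: for $z_3>\mu_0$,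
\[
\log\frac{\Lambda(3q)}{\Lambda(q)}=\log\frac{\bar\Phi(z_3-\mu_0)}{\bar\Phi(z_1-\mu_0)}=\int_{z_3}^{z_1}\lambda(z-\mu_0)\,dz\ge\frac{\log2}{\mu_0}\,(z_3-\mu_0)\to\infty .
\]
Hence $P(k)>\Lambda(q)=P(\infty)$ for all small $q$. This completes the proof of Theorem~\ref{thm:bounded}.

\section{Second-order expansion of the power}\label{sec:expansion}

At $k$ of order $\sqrt m$ both costs are of order $m^{-1/2}$, so we need the power up to an error $o(1/k+m^{-1/2})$. The convergence $c_m\to c$ comes with no rate, so the expansion is centered at the shift that belongs to the actual dimension, $\mu_{m,k}=\nu(c_m(1+k/m))$.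

\begin{proposition}\label{prop:expansion}
Let $k=k_m\to\infty$ and $k/m\to0$. Then
\[
\mathrm{TPR}_m(k)=\Pi(\mu_{m,k})+\frac{\kappa_m}k+o\Big(\frac1k+\frac1{\sqrt m}\Big),
\]
where
\[
\kappa_m=\frac q{u_0}\Big[-\Lambda_{\mu_0}'(q)\,\mathbb ED+\tfrac12q(1-u_0)\Lambda_{\mu_0}''(q)\Big].
\]
In particular $\kappa_m$ is bounded.
\end{proposition}

The plan is to write the power as $\mathbb E\Lambda(\hat r)$, with $\hat r=r(\hat U)$ the realized level, and to expand $\Lambda$ at $q$ to second order. There are three difficulties. The functions $\hat H,\hat G$ fluctuate at order $m^{-1/2}$, which is not negligible; their fluctuations are centered at a deterministic point, and we must show that this survives evaluation at the random point $\hat U$ (Steps 1 and 3). The level $\hat r$ fluctuates at order $k^{-1/2}$, so its variance contributes at order $1/k$ (Step 6). Finally, the mean of $\hat r-q$ is needed to order $1/k$, much finer than its typical size; a distributional limit does not give this, but the exact identity of Lemma~\ref{lem:martingale}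 does (Step 5).

\medskip
\noindent\emph{Notation for this section and the next.} Let $\mu=\mu_{m,k}\to\mu_0$. The letters $G,H,r,\Lambda,\psi$ without subscript carry this $\mu$, and $u_*=u_*(\mu)\to u_0$. Put $\Delta_H=\hat H-H$, $\Delta_G=\hat G-G$ and $\alpha_k(u)=(N(u)-ku)/\sqrt k$. Fix $0<\delta\le\frac14\min(u_0,1-u_0)$ so small that, for all large $m$, $\psi'=1-qH'\ge(1-\rho)/2$ on $J=[u_0-2\delta,u_0+2\delta]$; this is possible because $H_\mu'(u)$ is jointly continuous. We take $m$ so large that $[u_*-\delta,u_*+\delta]\subset J$. The letter $C$ denotes constants that do not depend on $m$. By joint smoothness, $H$, $r$ and their derivatives are bounded on $J$, and the derivatives of $\Lambda$ are bounded on $r(J)$, uniformly in $m$. From $G_{\mu'}'=e^{\mu'z-\mu'^2/2}$ and the compactness of $J\times[-h,h]$ there is $a_0>0$ such that, for $u\in J$ and $|\mu'|,|\mu''|\le h$,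
\begin{equation}\label{eq:lip}
0<G_{\mu'}'(u)\le C,\qquad|G_{\mu'}'(u)-G_{\mu''}'(u)|\le C|\mu'-\mu''|,\qquad u\vee G_{\mu'}(u)\le1-a_0 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:expansion}]
\emph{Step 1: moments.} Let $f(y,w)=hy/\sqrt{y^2+w}$, $y_m=h\gamma m/n$ and $w_m=d/n$. Then $\hat\mu=f(Y,W)$, $\mu=f(y_m,w_m)$, $(y_m,w_m)\to(h\gamma,c)$, $\mathbb EY=y_m$ and $\mathbb EW=w_m-1/n$. The variables $M$ and $nW$ are sums of $O(m)$ independent terms with bounded fourth moments, so $\zeta=(Y-y_m,W-w_m)$ satisfies $\mathbb E|\zeta|^p=O(m^{-p/2})$ for $p\in\{2,4\}$. Let $B$ be a closed disk around $(h\gamma,c)$ on which $f$ is smooth, and $\mathcal B=\{(Y,W)\in B\}$; Markov's inequality gives $\mathbb P(\mathcal B^c)=O(m^{-2})$. On $\mathcal B$ we have $|\hat\mu-\mu|\le C|\zeta|$, and always $|\hat\mu-\mu|\le2h$. For $g\in C^2[-h,h]$, Taylor's formula on $\mathcal B$ gives $g(\hat\mu)-g(\mu)=\langle\nabla(g\circ f)(y_m,w_m),\zeta\rangle+O(|\zeta|^2)$, and $|\mathbb E\zeta\mathbf 1_{\mathcal B}|\le|\mathbb E\zeta|+(\mathbb E|\zeta|^2\,\mathbb P(\mathcal B^c))^{1/2}=O(1/m)$.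 Therefore
\begin{equation}\label{eq:mumom}
\mathbb E|\hat\mu-\mu|^p=O(m^{-p/2})\quad(p=2,4),\qquad|\mathbb Eg(\hat\mu)-g(\mu)|=O(1/m),
\end{equation}
uniformly over $g$ with bounded $C^2$ norm. From \eqref{eq:decomp}, DKW, Lemma~\ref{lem:curve}(iv) and \eqref{eq:mumom},
\begin{equation}\label{eq:supmom}
\begin{gathered}
\mathbb E\|\Delta_H\|_\infty^p=O(m^{-p/2})\quad(p=2,4),\\
\mathbb E\big[\|\Delta_G\|_\infty^2\mathbf 1(M\ge\gamma m/2)\big]=O(1/m),\qquad\mathbb E\|\alpha_k\|_\infty^4=O(1).
\end{gathered}
\end{equation}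
At the deterministic point $u_*$ the means are smaller than the typical sizes:
\begin{equation}\label{eq:bias}
\mathbb E\Delta_H(u_*)=O(1/m),\qquad\mathbb E\Delta_G(u_*)=O(1/m).
\end{equation}
Indeed, the first two terms of \eqref{eq:decomp} have conditional mean $0$ given $(b,\hat\mu)$, and the fourth has mean $0$. The third has mean $\gamma\,\mathbb E(G_{\hat\mu}-G_\mu)(u_*)+\mathbb E[(\frac Mm-\gamma)(G_{\hat\mu}-G_\mu)(u_*)]$. Here the first summand is $O(1/m)$ by \eqref{eq:mumom} with $g(\mu')=\bar\Phi(\bar\Phi^{-1}(u_*)-\mu')$, and the second is $O(1/m)$ by the Cauchy--Schwarz inequality. For $\Delta_G$, the conditional mean on $\{M\ge1\}$ is $(G_{\hat\mu}-G_\mu)(u_*)$, and $\mathbb P(M=0)=(1-\gamma)^m$.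

\medskip
\emph{Step 2: localization.} Let $\delta_1=(1-\rho)\delta/16$ and
\[
\Omega=\Big\{\sup_u|N(u)/k-u|\le\delta_1,\ \ \|\Delta_H\|_\infty\le\delta_1,\ \ M\ge\gamma m/2\Big\}.
\]
By DKW, \eqref{eq:supmom} and Markov's inequality with fourth moments, $\mathbb P(\Omega^c)\le C(e^{-2k\delta_1^2}+m^{-2})$. Hence
\begin{equation}\label{eq:omega}
k\,\mathbb P(\Omega^c)=o(1/k+m^{-1/2}).
\end{equation}
We claim that on $\Omega$, for large $m$, $I\ge1$ and $|\hat U-u_*|\le\delta$. Since $\psi(u_*)=0$ and $\psi'\ge(1-\rho)/2$ on $J$, we have $\psi\le-4\delta_1$ on $[u_*-\delta,u_*-\delta/2]$, and with Lemma~\ref{lem:target}(ii) we have $\psi\ge8\delta_1$ on $[u_*+\delta,1]$.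

For the lower bound let $i=N(u_*-\delta/2)\ge k(u_*-\delta/2-\delta_1)>0$. The function $N$ is constant on $[U_{(i)},u_*-\delta/2]$ and $N/k$ is within $\delta_1$ of the identity, so this interval has length at most $2\delta_1\le\delta/2$. Thus $U_{(i)}\in[u_*-\delta,u_*-\delta/2]$ and $U_{(i)}\le qH(U_{(i)})-4\delta_1$, so that
\[
i=N(U_{(i)})\le k(U_{(i)}+\delta_1)\le qk\big(H(U_{(i)})-\delta_1\big)\le q(k+1)\hat H(U_{(i)}).
\]
Hence $I\ge i\ge1$ and $\hat U\ge u_*-\delta$. For the upper bound, $k(\hat U-\delta_1)\le I\le q(k+1)\hat H(\hat U)\le qk(H(\hat U)+\delta_1)+1$ gives $\psi(\hat U)\le2\delta_1+1/k<8\delta_1$, so $\hat U<u_*+\delta$. This proves the claim. Since $\hat U\in J$, we also have on $\Omega$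
\begin{equation}\label{eq:lower}
\hat U\ge u_0/2,\qquad\hat H(\hat U)\ge\hat U-\delta_1\ge u_0/4,\qquad I\ge k(\hat U-\delta_1)\ge ku_0/4 .
\end{equation}
Equating $I=k\hat U+\sqrt k\,\alpha_k(\hat U)$ with $I=q(k+1)\hat H(\hat U)-D$ from \eqref{eq:D} and dividing by $k$, we get on $\Omega$
\begin{equation}\label{eq:psi}
\psi(\hat U)=-\frac{\alpha_k(\hat U)}{\sqrt k}+q\Delta_H(\hat U)+\frac{q\hat H(\hat U)-D}k .
\end{equation}
As $|\psi(\hat U)|\ge\frac{1-\rho}2|\hat U-u_*|$ on $\Omega$ and $k\le m$, \eqref{eq:supmom} yields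
\begin{equation}\label{eq:fourth}
\mathbb E\big[\mathbf 1_\Omega|\hat U-u_*|^4\big]=O(k^{-2}).
\end{equation}
In particular $\hat U\to u_0$ and $I/k=\hat U+\alpha_k(\hat U)/\sqrt k\to u_0$ in probability.

\medskip
\emph{Step 3: oscillations.} Let $\alpha(s)=j^{-1/2}\sum_{i\le j}(\mathbf 1(U_i'\le s)-s)$ be the empirical process of $j\ge1$ independent uniform variables. We claim that for $[t,t']\subset[0,1-a_0]$
\begin{equation}\label{eq:osc0}
\mathbb E\sup_{s,s'\in[t,t']}|\alpha(s)-\alpha(s')|^2\le C(t'-t),
\end{equation}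
with $C$ depending only on $a_0$. The process $\mathcal M(s)=\alpha(s)/(1-s)$ is a martingale. To see this, take one summand $(\mathbf 1(U'\le s)-s)/(1-s)$ and $s>s_1$: it equals $1$ at both times on $\{U'\le s_1\}$, and given $U'>s_1$ its mean is $\big(\frac{s-s_1}{1-s_1}-s\big)/(1-s)=-s_1/(1-s_1)$, its value at time $s_1$. The variance of $\mathcal M(s)$ is $s/(1-s)$, with derivative $(1-s)^{-2}$. Doob's $L^2$ inequality gives $\mathbb E\sup_{t\le s\le t'}|\mathcal M(s)-\mathcal M(t)|^2\le4\,\mathbb E|\mathcal M(t')-\mathcal M(t)|^2\le4(t'-t)/a_0^2$. Now \eqref{eq:osc0} follows from $\alpha(s)-\alpha(t)=(1-s)(\mathcal M(s)-\mathcal M(t))-(s-t)\mathcal M(t)$ and $\mathbb E\mathcal M(t)^2\le1/a_0$.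

Let $\varepsilon\le\delta$ and $J_\varepsilon=[u_*-\varepsilon,u_*+\varepsilon]$. Given $(b,\hat\mu)$, $\sqrt{m-M}(\hat F_0(u)-u)$ is a uniform empirical process evaluated at $u$, and $\sqrt M(\hat F_1-G_{\hat\mu})(u)$ is one evaluated at $G_{\hat\mu}(u)$. By \eqref{eq:lip}, $G_{\hat\mu}(J_\varepsilon)$ is an interval of length at most $C\varepsilon$ in $[0,1-a_0]$. Again by \eqref{eq:lip}, the last two terms of \eqref{eq:decomp} are Lipschitz on $J$ with constants $C|\hat\mu-\mu|$ and $C|M/m-\gamma|$. So \eqref{eq:osc0} and \eqref{eq:mumom} give $\mathbb E\sup_{u\in J_\varepsilon}|\Delta_H(u)-\Delta_H(u_*)|^2\le C\varepsilon/m$. The same bound holds for $\Delta_G=(\hat F_1-G_{\hat\mu})+(G_{\hat\mu}-G_\mu)$ restricted to $\{M\ge\gamma m/2\}$. Splitting according to whether $\hat U\in J_\varepsilon$, and using the Cauchy--Schwarz inequality on both parts,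
\[
\sqrt m\;\mathbb E\mathbf 1_\Omega|\Delta_H(\hat U)-\Delta_H(u_*)|\le C\sqrt\varepsilon+2\big(m\,\mathbb E\|\Delta_H\|_\infty^2\big)^{1/2}\,\mathbb P(\hat U\notin J_\varepsilon)^{1/2}.
\]
The last term tends to $0$, and $\varepsilon$ is arbitrary. The same argument applies to $\Delta_G$, and, with the fourth moment of $\|\alpha_k\|_\infty$, to the squared increment of $\alpha_k$. Thus
\begin{equation}\label{eq:osc}
\begin{gathered}
\mathbb E\mathbf 1_\Omega|\Delta_H(\hat U)-\Delta_H(u_*)|=o(m^{-1/2}),\qquad\mathbb E\mathbf 1_\Omega|\Delta_G(\hat U)-\Delta_G(u_*)|=o(m^{-1/2}),\\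
\mathbb E\mathbf 1_\Omega|\alpha_k(\hat U)-\alpha_k(u_*)|^2=o(1).
\end{gathered}
\end{equation}

\medskip
\emph{Step 4: Taylor expansion.} Write $o_*$ for terms that are $o(1/k+m^{-1/2})$. By Lemma~\ref{lem:stepup}, \eqref{eq:omega}, \eqref{eq:osc} and \eqref{eq:bias},
\[
\mathrm{TPR}_m(k)=\mathbb E\mathbf 1_\Omega G(\hat U)+\mathbb E\mathbf 1_\Omega\Delta_G(u_*)+o_*=\mathbb E\mathbf 1_\Omega\Lambda(\hat r)+o_*,\qquad\hat r=r(\hat U).
\]
On $\Omega$ we have $|\hat r-q|\le C|\hat U-u_*|$, so \eqref{eq:fourth} gives $\mathbb E\mathbf 1_\Omega|\hat r-q|^3=O(k^{-3/2})$ and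
\begin{equation}\label{eq:taylor}
\mathrm{TPR}_m(k)=\Lambda(q)+\Lambda'(q)\,\mathbb E\mathbf 1_\Omega(\hat r-q)+\tfrac12\Lambda''(q)\,\mathbb E\mathbf 1_\Omega(\hat r-q)^2+o_* .
\end{equation}

\medskip
\emph{Step 5: the linear term.} The martingale identity concerns $\hat U/I$, and $I$ is tied to $\hat H(\hat U)$, not to $H(\hat U)$. So we first replace $\hat r$ by $\tilde r=\hat U/\hat H(\hat U)$. On $\Omega$, $\hat r-\tilde r=g(\hat U,\Delta_H(\hat U))\,\Delta_H(\hat U)$ with $g(u,y)=u/\big(H(u)(H(u)+y)\big)$, and $g$ is bounded and Lipschitz on $J\times[-\delta_1,\delta_1]$, because $H(u)+y\ge u_0/4$ there. Therefore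
\[
\hat r-\tilde r=g(u_*,0)\Delta_H(u_*)+O\Big(|\Delta_H(\hat U)-\Delta_H(u_*)|+\|\Delta_H\|_\infty|\hat U-u_*|+\|\Delta_H\|_\infty^2\Big).
\]
On $\Omega$ the four terms have expectations $O(1/m)+O(\mathbb P(\Omega^c))$, $o(m^{-1/2})$, $O(m^{-1/2}k^{-1/2})$ and $O(1/m)$, by \eqref{eq:bias}, \eqref{eq:osc}, \eqref{eq:supmom} and \eqref{eq:fourth}. So $\mathbb E\mathbf 1_\Omega(\hat r-\tilde r)=o_*$. By \eqref{eq:D}, on $\Omega$,
\[
\tilde r=\frac{q(k+1)\hat U}{I+D}=q(k+1)\frac{\hat U}I-\frac{qD}{ku_0}\cdot\frac{(k+1)\hat U}I\cdot\frac{ku_0}{I+D}.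
\]
Lemma~\ref{lem:martingale} and $0\le U_{(I\vee1)}/(I\vee1)\le1$ give $\mathbb E[\mathbf 1_\Omega\hat U/I]=\frac1{k+1}+O(\mathbb P(\Omega^c))$. The factor $k+1$ multiplies this error, which is why \eqref{eq:omega} carries a factor $k$; the first term contributes $q+o_*$. In the second term the last two factors are bounded on $\Omega$ by \eqref{eq:lower} and tend to $1$ in probability, and $\mathbb E[D\mathbf 1_\Omega]=\mathbb ED+o(1)$ because $0\le D<1$. Hence
\[
\mathbb E\mathbf 1_\Omega(\hat r-q)=-\frac q{ku_0}\,\mathbb ED+o_* .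
\]

\medskip
\emph{Step 6: the quadratic term.} Let $\rho_*=qH'(u_*)\to\rho$. On $\Omega$, $\psi(\hat U)=(1-\rho_*)(\hat U-u_*)+O((\hat U-u_*)^2)$, so \eqref{eq:psi} gives
\begin{multline*}
(1-\rho_*)\sqrt k\,(\hat U-u_*)+\alpha_k(u_*)\\
=O\Big(|\alpha_k(\hat U)-\alpha_k(u_*)|+k^{-1/2}+\sqrt k\,\|\Delta_H\|_\infty+\sqrt k\,(\hat U-u_*)^2\Big).
\end{multline*}
On $\Omega$ the four terms have second moments $o(1)$, $O(1/k)$, $O(k/m)$ and $O(1/k)$; here $k/m\to0$ is used. Since $\mathbb E\alpha_k(u_*)^2=u_*(1-u_*)$ and the fourth moment is bounded, $k\,\mathbb E\mathbf 1_\Omega(\hat U-u_*)^2\to u_0(1-u_0)/(1-\rho)^2$. From $u_*=qH(u_*)$ we get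
\begin{equation}\label{eq:rprime}
r'(u_*)=\frac{1-u_*H'(u_*)/H(u_*)}{H(u_*)}=\frac{(1-\rho_*)\,q}{u_*},
\end{equation}
and $\hat r-q=r'(u_*)(\hat U-u_*)+O((\hat U-u_*)^2)$ on $\Omega$. With \eqref{eq:fourth},
\[
k\,\mathbb E\mathbf 1_\Omega(\hat r-q)^2\to\frac{q^2(1-u_0)}{u_0}.
\]
Insert Steps 5 and 6 in \eqref{eq:taylor}, and use $\Lambda(q)=\Pi(\mu)$, $\Lambda'(q)\to\Lambda'_{\mu_0}(q)$ and $\Lambda''(q)\to\Lambda''_{\mu_0}(q)$.
\end{proof}

\section{The overshoot constant}\label{sec:overshoot}

Proposition~\ref{prop:expansion} leaves $\mathbb ED$ undetermined, and the sign of $\kappa_m$ depends on it. Recall that $D$ is the value of the sequence $x_i$, read downward, when it first becomes nonnegative. One step down adds $1$ and subtracts $q(k+1)$ times the $\hat H$-mass of a spacing of the $U_{(i)}$. Near $u_0$ a spacing is about $E/k$ with $E$ standard exponential. If $\hat H$ is close to linear on the scale $1/k$, a step is about $1-\rho E$, and $D$ is the overshoot of a random walk with positive drift over a distant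 level. We compute this overshoot, then prove local linearity, and then compare.

Let $E_1,E_2,\dots$ be independent standard exponential variables and $S_j=\sum_{l\le j}(1-\rho E_l)$. The steps are less than $1$ and have mean $1-\rho>0$, so $S_j\to\infty$ almost surely. For $\beta>0$ let $\tau_\beta=\min\{j:S_j\ge\beta\}$ and $o(\beta)$-free notation aside, let $d(\beta)=\mathbb E[S_{\tau_\beta}-\beta]$ be the mean overshoot; the overshoot itself lies in $[0,1)$.

\begin{lemma}\label{lem:walk}
$d(\beta)\to\bar D$ as $\beta\to\infty$, and $\bar D>0$.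
\end{lemma}

\begin{proof}
Let $\chi\in(0,1)$ be the first ascending ladder height, the value of $S$ at the first time that $S_j>0$. Each $S_j$, $j\ge1$, has a density, so $\chi$ has one too, and strict and weak ladder variables agree almost surely. The successive record values of $S$ form a renewal process with independent increments distributed as $\chi$, and $S_{\tau_\beta}$ is the first record value that is at least $\beta$. The renewal theorem \cite[XI.4]{Feller} states that for a renewal process with non-arithmetic increments $\chi$ of finite mean, the excess over $\beta$ of the first renewal point beyond $\beta$ converges in law, as $\beta\to\infty$, to the law with density $\mathbb P(\chi>t)/\mathbb E\chi$, $t>0$. The overshoot is bounded, so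
\[
d(\beta)\to\frac1{\mathbb E\chi}\int_0^\infty t\,\mathbb P(\chi>t)\,dt=\frac{\mathbb E\chi^2}{2\,\mathbb E\chi}>0 .
\]

The law of $\chi$ is found from that of the descending ladder height $\chi^-$, the value of $S$ at the first time that $S_j<0$. This time is finite with a probability $p$, and $p<1$ because $S_j\to\infty$. At that time $\rho E_j$ exceeds $S_{j-1}+1>0$, and by the memoryless property the excess $-\chi^-$ is exponential with mean $\rho$. The Wiener--Hopf factorization \cite[XII]{Feller} states that for purely imaginary $s$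
\[
1-\mathbb Ee^{-sS_1}=\big(1-\mathbb Ee^{-s\chi}\big)\big(1-\mathbb E[e^{-s\chi^-};\chi^-\text{ exists}]\big).
\]
Here $\mathbb Ee^{-sS_1}=e^{-s}/(1-\rho s)$ and $\mathbb E[e^{-s\chi^-};\chi^-\text{ exists}]=p/(1-\rho s)$. Multiplying by $1-\rho s$,
\[
1-\rho s-e^{-s}=\big(1-\mathbb Ee^{-s\chi}\big)(1-p-\rho s).
\]
Both sides are entire functions of $s$, since $\chi$ is bounded, so the identity holds for all $s$. At $s=s_0$ the left side vanishes and $1-\mathbb Ee^{-s_0\chi}>0$, so $1-p=\rho s_0$. Hence, as $s\to0$,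
\[
1-\mathbb Ee^{-s\chi}=\frac{(1-\rho)s-s^2/2+O(s^3)}{\rho s_0\,(1-s/s_0)}=\frac1{\rho s_0}\Big[(1-\rho)s-\Big(\frac12-\frac{1-\rho}{s_0}\Big)s^2\Big]+O(s^3).
\]
Comparing with $s\,\mathbb E\chi-s^2\,\mathbb E\chi^2/2+O(s^3)$ gives $\mathbb E\chi^2/(2\mathbb E\chi)=\frac1{2(1-\rho)}-\frac1{s_0}=\bar D$.
\end{proof}

An interval of length $1/k$ contains about $m/k$ data values, so local linearity of $\hat H$ needs $m/k$ to be large enough to beat a union bound over $O(k)$ intervals. We assume $k\le m^{3/4}$, which covers $k$ of order $\sqrt m$. If $k$ were comparable to $m$, a single data value would move $x_i$ by $q(k+1)/m$, which is then of order $1$, and the steps would not be close to $1-\rho E$.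

\begin{lemma}\label{lem:local}
Let $k=k_m\to\infty$ and $k\le m^{3/4}$. For all fixed $C',\varepsilon>0$, with probability tending to $1$, $|\Delta_H(u)-\Delta_H(u')|\le\varepsilon/k$ for all $u,u'\in[u_0-\delta,u_0+\delta]$ with $|u-u'|\le C'/k$.
\end{lemma}

\begin{proof}
Let $\bar H(u)=\mathbb E[\hat H(u)\mid b,\hat\mu]=\frac{m-M}mu+\frac MmG_{\hat\mu}(u)$. By \eqref{eq:lip}, $\bar H$ is increasing and Lipschitz on $J$ with a constant $C_1$. The difference $\bar H-H$ is the sum of the last two terms of \eqref{eq:decomp}, so its Lipschitz constant on $J$ tends to $0$ in probability. It therefore suffices to prove the claim for $\hat H-\bar H$, with $\varepsilon$ replaced by $(2C_1+1)\varepsilon$.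

Let $g_l=l\varepsilon/k$, $l\in\mathbb Z$. For grid points $g<g'$ in $J$ at distance at most $(C'+2\varepsilon)/k$, the quantity $m[(\hat H-\bar H)(g')-(\hat H-\bar H)(g)]$ is, given $(b,\hat\mu)$, the sum of the centered independent indicators $\mathbf 1(g<V_i\le g')$, and its variance is at most $v=C_1(C'+2\varepsilon)m/k$. Bernstein's inequality states that a sum of independent centered variables bounded by $1$, with total variance at most $v$, exceeds $t$ in absolute value with probability at most $2\exp(-t^2/(2v+2t/3))$. For $t=\varepsilon m/k$ this is $2e^{-c_\varepsilon m/k}\le2e^{-c_\varepsilon m^{1/4}}$ with $c_\varepsilon>0$. There are $O(k)$ such pairs, so with probability tending to $1$ the increments of $\hat H$ and $\bar H$ differ by at most $\varepsilon/k$ for all of them.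

On this event let $u<u'$ be as in the statement, with $g_i\le u<g_{i+1}$ and $g_j\le u'<g_{j+1}$; for large $m$ these grid points lie in $J$. By monotonicity,
\[
\hat H(u')-\hat H(u)\le\hat H(g_{j+1})-\hat H(g_i)\le\bar H(g_{j+1})-\bar H(g_i)+\frac\varepsilon k\le\bar H(u')-\bar H(u)+\frac{(2C_1+1)\varepsilon}k .
\]
If $j>i$, then $\hat H(u')-\hat H(u)\ge\hat H(g_j)-\hat H(g_{i+1})\ge\bar H(u')-\bar H(u)-(2C_1+1)\varepsilon/k$ in the same way. If $j=i$, then $\hat H(u')-\hat H(u)\ge0\ge\bar H(u')-\bar H(u)-C_1\varepsilon/k$.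
\end{proof}

\begin{proposition}\label{prop:overshoot}
Let $k=k_m\to\infty$ and $k\le m^{3/4}$. Then $\mathbb ED\to\bar D$, and hence $\kappa_m\to\kappa$.
\end{proposition}

\begin{proof}
The approximation of $x_i$ by a random walk is valid only over a bounded number of steps, while the renewal limit needs a distant level. We therefore start the comparison when $x_i$ first reaches $-L$, let $m\to\infty$, and then let $L\to\infty$.

\emph{The starting point.} Fix an integer $L\ge2$ and let $I_L=\max\{1\le i\le k:x_i\ge-L\}$, which exists because $x_1\ge-1$. Then $I_L\ge I$. For large $k$ we have $x_{k+1}<-L$, so $x_i<-L$ for all $i>I_L$, and $\beta:=-x_{I_L}\in(L-1,L]$ because $x_{I_L}\le x_{I_L+1}+1$. Write $U_L=U_{(I_L)}$. From $N(U_L)=I_L\le q(k+1)\hat H(U_L)+L$ we get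
\[
\psi(U_L)\le\sup_u|N(u)/k-u|+\|\Delta_H\|_\infty+(L+1)/k\to0\quad\text{in probability},
\]
while $\psi\ge(1-\rho)\varepsilon/2$ on $[u_*+\varepsilon,1]$ for $\varepsilon\le\delta$. Together with $U_L\ge\hat U\to u_0$ this gives $U_L\to u_0$ and $I_L/k=N(U_L)/k\to u_0$ in probability.

\emph{The spacings below it.} The index $I_L$ is a stopping time for the downward filtration $(\mathcal F_i)$. Let $\mathcal G$ be the $\sigma$-field of events $B$ with $B\cap\{I_L=i\}\in\mathcal F_i$ for all $i$; the data, $I_L$, $U_L$ and $\beta$ are $\mathcal G$-measurable. Given $\mathcal G$, the points below $U_L$ are the order statistics of $I_L-1$ independent uniform variables on $(0,U_L)$. Recall that the $i$ spacings cut out of $(0,1)$ by $i-1$ independent uniform points, multiplied by an independent $\mathrm{Gamma}(i,1)$ variable $\Gamma$, are independent standard exponential variables with sum $\Gamma$. Enlarging the probability space, we thus find independent standard exponential variables $E_1,E_2,\dots$, independent of $\mathcal G$,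 with
\[
U_{(I_L-j+1)}-U_{(I_L-j)}=U_L\,E_j/\Gamma,\qquad1\le j\le I_L,\qquad\Gamma=E_1+\dots+E_{I_L}.
\]
Define $S_j$ with these $E_l$. Given $\mathcal G$, $\Gamma/I_L$ has mean $1$ and variance $1/I_L$, so $kU_L/\Gamma\to1$ in probability.

\emph{Comparison over a bounded number of steps.} Fix $j_0$. With probability tending to $1$ we have $I_L>j_0$, and for $1\le j\le j_0$
\[
x_{I_L-j}=-\beta+j-q(k+1)\big[H(U_L)-H(U_{(I_L-j)})\big]-q(k+1)\big[\Delta_H(U_L)-\Delta_H(U_{(I_L-j)})\big].
\]
Now $k(U_L-U_{(I_L-j)})-(E_1+\dots+E_j)\to0$ in probability. By the mean value theorem and the joint continuity of $H_\mu'(u)$ at $(\mu_0,u_0)$, the first bracket times $q(k+1)$ differs from $\rho(E_1+\dots+E_j)$ by a term that tends to $0$ in probability. The variables $k(U_L-U_{(I_L-j_0)})$ are tight, so Lemma~\ref{lem:local}, with $C'$ large and $\varepsilon$ small, shows that the second bracket times $k+1$ tends to $0$ in probability. Hence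
\begin{equation}\label{eq:compare}
\max_{1\le j\le j_0}\big|x_{I_L-j}-(S_j-\beta)\big|\to0\quad\text{in probability.}
\end{equation}

\emph{Conclusion.} Let $\tau=\tau_\beta$ and $\epsilon>0$. Choose $j_0$ with $\mathbb P(S_{j_0}<L)\le\epsilon$; then $\mathbb P(\tau>j_0)\le\epsilon$ for all $m$. Each $S_j$ is the sum of $1-\rho E_1$ and an independent variable, so it has a density bounded by $1/\rho$, and it is independent of $\beta$. Thus $\mathbb P(|S_j-\beta|\le\varepsilon\text{ for some }1\le j\le j_0)\le2j_0\varepsilon/\rho$, which is at most $\epsilon$ for small $\varepsilon$; take also $\varepsilon\le\epsilon$. Outside these two events, and when the maximum in \eqref{eq:compare} is below $\varepsilon$, the numbers $x_{I_L-j}$ and $S_j-\beta$ have the same sign for $1\le j\le j_0$. Since $x_i<0$ for $i\ge I_L$, this gives $I=I_L-\tau$ and $|D-(S_\tau-\beta)|\le\varepsilon$. Both $D$ and $S_\tau-\beta$ lie in $[0,1)$, and $\mathbb E[S_\tau-\beta\mid\mathcal G]=d(\beta)$. Therefore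
\[
\limsup_m|\mathbb ED-\bar D|\le3\epsilon+\sup_{L-1<\beta'\le L}|d(\beta')-\bar D| .
\]
Let $\epsilon\downarrow0$, then $L\to\infty$, and use Lemma~\ref{lem:walk}.
\end{proof}

\section{Proof of the classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Expansion of $P$.} For fixed $k$ we have $\mathrm{TPR}_m(k)\to P(k)$ and $\mu_{m,k}\to\mu_0$ as $m\to\infty$. So there are strictly increasing integers $m(k)\ge k^4$ with $|\mathrm{TPR}_{m(k)}(k)-P(k)|\le k^{-2}$ and $|\Pi(\mu_{m(k),k})-P(\infty)|\le k^{-2}$. Along this sequence $k\le m^{1/4}$ and $m^{-1/2}\le k^{-2}$, so Propositions~\ref{prop:expansion} and~\ref{prop:overshoot} give $P(k)=P(\infty)+\kappa/k+o(1/k)$. If $\kappa>0$, then $P(k)>P(\infty)$ for large $k$ and Theorem~\ref{thm:bounded} applies.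

\emph{A benchmark.} Assume now that $P(k)<P(\infty)$ for all $k$ and $\kappa<0$. Let $F=\Pi\circ\nu$, a smooth function on $(0,\infty)$ with $\eta_2=-cF'(c)$, and let $B_m=F(c_m)\to P(\infty)$. By the mean value theorem, whenever $k/m\to0$,
\begin{equation}\label{eq:dilution}
\Pi(\mu_{m,k})=F\big(c_m(1+k/m)\big)=B_m-\eta_2\frac km\,(1+o(1)).
\end{equation}
For $k^\circ=\lceil\sqrt{|\kappa|m/\eta_2}\,\rceil$, Propositions~\ref{prop:expansion} and~\ref{prop:overshoot} give
\[
\mathrm{TPR}_m(k^\circ)=B_m-2\sqrt{|\kappa|\eta_2/m}+o(m^{-1/2}).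
\]

\emph{Sequences that match the benchmark.} Let $k_m$ be any sequence, possibly defined along a subsequence of $m$, with $\mathrm{TPR}_m(k_m)\ge\mathrm{TPR}_m(k^\circ)$. In particular $\liminf\mathrm{TPR}_m(k_m)\ge P(\infty)$. We show that $\sigma_m=k_m/\sqrt m\to\sqrt{|\kappa|/\eta_2}$.

First, $k_m\to\infty$. Otherwise $k_m$ equals a constant $k$ along a subsequence, and there $\mathrm{TPR}_m(k_m)\to P(k)<P(\infty)$. This is where the strict inequality $P(k)<P(\infty)$ is used. Second, $k_m/m\to0$. Otherwise $k_m/m\to x\in(0,\infty]$ along a subsequence, and there $\limsup\mathrm{TPR}_m(k_m)\le\Pi(\mu_x)<P(\infty)$ by Lemmas~\ref{lem:first}(ii) and~\ref{lem:target}(iii). So Proposition~\ref{prop:expansion} and \eqref{eq:dilution} apply. Subtracting $B_m$ and multiplying by $\sqrt m$,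
\[
\frac{\kappa_m}{\sigma_m}-\eta_2\sigma_m+o\Big(1+\frac1{\sigma_m}+\sigma_m\Big)\ge-2\sqrt{|\kappa|\eta_2}.
\]
If $\sigma_m\to\infty$ along a subsequence, the left side tends to $-\infty$ because $\kappa_m$ is bounded, which is impossible. So $\sigma_m$ is bounded, $k_m\le m^{3/4}$ eventually, and $\kappa_m\to\kappa$ by Proposition~\ref{prop:overshoot}. Since $\kappa<0$, the left side would also tend to $-\infty$ along a subsequence with $\sigma_m\to0$. Every limit point $\sigma\in(0,\infty)$ of $\sigma_m$ satisfies $|\kappa|/\sigma+\eta_2\sigma\le2\sqrt{|\kappa|\eta_2}$, that is, $(\sqrt{|\kappa|/\sigma}-\sqrt{\eta_2\sigma})^2\le0$, so $\sigma=\sqrt{|\kappa|/\eta_2}$.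

\emph{Maximizers.} Suppose that for some $m$ the supremum of $\mathrm{TPR}_m$ is not attained. Then it is strictly larger than $\mathrm{TPR}_m(k^\circ)$ and than the finitely many values with $k<m^2$, so there is $k_m\ge m^2$ with $\mathrm{TPR}_m(k_m)\ge\mathrm{TPR}_m(k^\circ)$. Since $k_m/m\to0$ for sequences that match the benchmark, this can happen for only finitely many $m$. Maximizers match the benchmark, so $k_{\rm opt}/\sqrt m\to\sqrt{|\kappa|/\eta_2}$ for every choice of maximizers. As the choice is arbitrary, the bounds of the conjecture hold with $a=\frac12\sqrt{|\kappa|/\eta_2}$, $b=2\sqrt{|\kappa|/\eta_2}$ and some $m_0$.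
\end{proof}

\begin{remark}[why the proxy misleads]\label{rem:proxy}
On the $p$-value scale the proxy threshold is the root near $u_0$ of $u+\frac{1-u}{k+1}=qH_{\mu_{k/m}}(u)$. By the implicit function theorem it equals $u_*(\mu_{k/m})-\frac{1-u_0}{(1-\rho)k}(1+o(1))$, so the proxy power is $\Pi(\mu_{k/m})-G'(u_0)\frac{1-u_0}{(1-\rho)k}(1+o(1))$. Thus the constant $\eta_2$ in \eqref{eq:proxy} is the one in \eqref{eq:constants}, and since $G'(u_0)=\Lambda'(q)r'(u_0)=\Lambda'(q)(1-\rho)q/u_0$ by \eqref{eq:rprime}, we get $\eta_1=\frac q{u_0}(1-u_0)\Lambda'(q)$. The proxy has the correct cost of dilution, but its coefficient $-\eta_1$ of $1/k$ is not $\kappa$. In $\kappa$ the factor $1-u_0$ is replaced by the overshoot constant $\bar D$, and there is the additional term $\frac{q^2(1-u_0)}{2u_0}\Lambda''(q)$, which is caused by the fluctuations of order $k^{-1/2}$ of the augmenting nulls and has the sign of $\Lambda''(q)$.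
\end{remark}

\section{The tangent condition}\label{sec:tangent}

\begin{proof}[Proof of Theorem~\ref{thm:tangent}]
\emph{The condition suffices.} By \eqref{eq:TC}, $\Lambda'(q)>0$ and Corollary~\ref{cor:level},
\[
P(k)=\mathbb E\Lambda(R_k)\le\Lambda(q)+\Lambda'(q)(\mathbb ER_k-q)<P(\infty).
\]
By \eqref{eq:TC} the function $\Lambda(\ell)-\Lambda'(q)\ell$ has a maximum at the interior point $q$, so $\Lambda''(q)\le0$ and $\kappa\le-\frac q{u_0}\bar D\Lambda'(q)<0$.

\emph{Derivatives of the power curve.} Parametrize the curve by $u=r^{-1}(\ell)$, $z=\bar\Phi^{-1}(u)$. By Lemma~\ref{lem:curve}, $\Lambda'=G'/r'$ and $(G-uG')'=-uG''$, so that $\frac d{du}\log\Lambda'=\frac{2H'}H+\frac{G''}{G'}+\frac{uG''}{G-uG'}$. Adding the last two fractions and inserting $G''/G'=-\mu_0/\varphi(z)$,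
\begin{equation}\label{eq:lambdaprime}
\Lambda'=\frac{G'H^2}{\gamma(G-uG')},\qquad\frac d{du}\log\Lambda'=\frac{2H'}H-\frac{\mu_0}{\varphi(z)}\cdot\frac G{G-uG'} .
\end{equation}
Since $r$ is increasing, $\Lambda$ is concave on any interval of levels where the second expression is negative.

\emph{(C1).} Here $\mu_0$ and $\Lambda$ do not depend on $q$. As $u\to1$ we have $G'\to0$, $H\to1$, $H'\to1-\gamma$, $G-uG'\to1$ and $\varphi(z)\to0$. By \eqref{eq:lambdaprime}, $\Lambda'(\ell)\to0$ as $\ell\to1$, and $\Lambda$ is concave on $[\ell_1,1]$ for some $\ell_1<1$. Let $q>\ell_1$. For $\ell\ge\ell_1$, \eqref{eq:TC} is the tangent inequality for a concave function. For $\ell<\ell_1$, the right side of \eqref{eq:TC} is at least $\Lambda(q)-q\Lambda'(q)$, which tends to $1$ as $q\to1$, while the left side is at most $\Lambda(\ell_1)<1$.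

\emph{(C2).} As $h\to\infty$, $\mu:=\mu_0=h/\sqrt{1+c/(h\gamma)^2}\to\infty$, and \eqref{eq:TC} depends only on $(\gamma,q,\mu)$. We show concavity on the fixed interval $J_q=[q/2,(1+q)/2]$ and treat the levels to its right and to its left by tail bounds. Constants below do not depend on $\mu$.

First we locate the thresholds. For $\ell\in J_q$ let $u(\ell)=r^{-1}(\ell)$ and $z(\ell)=\bar\Phi^{-1}(u(\ell))$, so that $G(u(\ell))/u(\ell)=A(\ell)\le A(q/2)$. Fix $\varepsilon<1/A(q/2)$. For large $\mu$ we have $G(\varepsilon)/\varepsilon>A(q/2)$, and $G(u)/u$ is decreasing, so $u(\ell)>\varepsilon$. Since $G\to1$ uniformly on $[\varepsilon,1]$ as $\mu\to\infty$, we get $u(\ell)=G(u(\ell))/A(\ell)\to1/A(\ell)$ uniformly on $J_q$, and the limit takes values in a compact subset of $(0,1)$. So for large $\mu$ the values $z(\ell)$, $\ell\in J_q$, stay in a fixed compact set, $G'(u(\ell))=e^{\mu z-\mu^2/2}\to0$ uniformly on $J_q$, and, because $1/A(q/2)<1/A(q)$, the points $z_1=z(q/2)$ and $z_2=z(q)$ satisfy $z_1-z_2\ge g$ for a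 fixed $g>0$.

\emph{Levels in $J_q$.} In \eqref{eq:lambdaprime}, $2H'/H$ is bounded because $H\ge u>\varepsilon$ and $G'$ is bounded, while the subtracted term is at least $\mu\sqrt{2\pi}$. So $\Lambda$ is concave on $J_q$ for large $\mu$, and \eqref{eq:TC} holds for $\ell\in J_q$.

\emph{Levels $\ell\ge(1+q)/2$.} Since $\Lambda(\ell)\le1$, it suffices to show $\Lambda'(q)\frac{1-q}2\ge1-\Lambda(q)$. By \eqref{eq:lambdaprime}, $H>\varepsilon$ and $G-uG'\le1$,
\[
\Lambda'(q)\ge\frac{\varepsilon^2}\gamma\cdot\frac{\varphi(\mu-z_2)}{\varphi(z_2)}\ge\frac{\varepsilon^2\sqrt{2\pi}}\gamma\,\varphi(\mu-z_2),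
\]
while $1-\Lambda(q)=\bar\Phi(\mu-z_2)\le\varphi(\mu-z_2)/(\mu-z_2)$ by Lemma~\ref{lem:hazard}. The inequality holds for large $\mu$.

\emph{Levels $\ell\le q/2$.} The left side of \eqref{eq:TC} is at most $\Lambda(q/2)$ and the right side is at least $\Lambda(q)-q\Lambda'(q)$, so it suffices to show
\[
1-\Lambda(q/2)\ge1-\Lambda(q)+q\Lambda'(q).
\]
For large $\mu$ we have $G-uG'\ge\frac12$ at $u=u(q)$, so $\Lambda'(q)\le\frac2\gamma\,\varphi(\mu-z_2)/\varphi(z_2)$, and the right side is at most $C\varphi(\mu-z_2)$. By Lemma~\ref{lem:hazard}, the left side is $\bar\Phi(\mu-z_1)\ge\frac{\mu-z_1}{1+(\mu-z_1)^2}\,\varphi(\mu-z_1)$. Finally,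
\[
\frac{\varphi(\mu-z_1)}{\varphi(\mu-z_2)}=\exp\Big\{(z_1-z_2)\Big(\mu-\frac{z_1+z_2}2\Big)\Big\}\ge e^{g\mu/2}
\]
for large $\mu$, and this outgrows the factor $\frac{1+(\mu-z_1)^2}{\mu-z_1}=O(\mu)$. So the inequality holds for large $\mu$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLK}
Abhinav Chakraborty, Junu Lee, Eugene Katsevich,
\emph{Power of masking methods for adaptive testing in a multivariate normal means problem},
arXiv:2601.07764 (2026).

\bibitem{Feller}
Feller, \emph{Introduction to Probability Theory} II.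

\end{thebibliography}
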